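# Lipschitz mixers do not force Lipschitz means

## Freezing one variable of a mixer: $\mu(a,b)=\sigma(a,b,p)$

Throughout, $(X,d)$ is a metric space, and every power $X^n$ carries the sum metric $d(a,b)=\sum_{k=1}^n d(a_k,b_k)$. A map $f\colon Y\to Z$ of metric spaces is $\lambda$-Lipschitz if $d_Z(f(a),f(b))\le\lambda\,d_Y(a,b)$ for all $a,b$, and Lipschitz if it is $\lambda$-Lipschitz for some $\lambda$.

**Definition (mean).** A mean on $X$ is a continuous map $\mu\colon X^2\to X$ with $\mu(a,b)=\mu(b,a)$ and $\mu(a,a)=a$ for all $a,b$. A Lipschitz mean is a mean that is Lipschitz.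

**Definition (mixer).** A mixer on $X$ is a continuous map $\sigma\colon X^3\to X$ with the absorption property
$$\sigma(a,a,b)=\sigma(a,b,a)=\sigma(b,a,a)=a\qquad\text{for all }a,b\in X .$$
A Lipschitz mixer is a mixer that is Lipschitz.

On $\mathbb R$, the maps $\min(a,b)$ and $(a+b)/2$ are means, and the median of three numbers is a mixer. The median is 1-Lipschitz: it is monotone in each variable and commutes with adding a constant to all variables, so it changes by at most the largest of the three changes.

The question is from Leonid V. Kovalev, "Lipschitz means and mixers on metric spaces", arXiv:2208.03818 (2022): does every metric space with a Lipschitz mixer also admit a Lipschitz mean?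

One would first guess yes, with a one-line reason. A mixer takes three arguments and a mean takes two, so fix a point $p$ and put $\mu(a,b)=\sigma(a,b,p)$. This map is Lipschitz with the constant of $\sigma$, and $\mu(a,a)=\sigma(a,a,p)=a$. Let us test it.

*The line.* With $\sigma$ the median, $\mu(a,b)$ is the median of $a,b,p$. This is symmetric, hence a Lipschitz mean.

*Two points.* On $\{0,1\}$ any three entries contain two equal ones, so the only mixer is the majority vote. With $p=0$ the recipe gives $\min$, with $p=1$ it gives $\max$.

*The circle.* Neither object exists on $S^1$, so there is no conflict with the guess. Take a base point $x_0$, the induced maps on $\pi_1$, and the standard generators $e_i$. A mean would give a homomorphism $\mu_*\colon\mathbb Z^2\to\mathbb Z$ with $\mu_*(e_1)=\mu_*(e_2)$ by symmetry and $\mu_*(e_1+e_2)=1$ because $\mu(x,x)=x$. This is impossible by parity. A mixer would give $\sigma_*\colon\mathbb Z^3\to\mathbb Z$ with every $\sigma_*(e_i)=0$, because $\sigma(x,x_0,x_0)=x_0$ and so on, but $\sigma_*(e_1+e_2)=1$, because $\sigma(x,x,x_0)=x$.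

*Three points.* Let $X=\{1,2,3\}$ with all distances between distinct points equal to 1. Let $\sigma$ be the majority vote when two entries agree, and $\sigma(a,b,c)=a$ when $a,b,c$ are distinct. This is a 1-Lipschitz mixer, since outputs differ by at most 1 and distinct inputs differ by at least 1. With $p=3$ we get $\sigma(1,2,3)=1$ but $\sigma(2,1,3)=2$. So the recipe fails, although $\min$ is a mean on this space.

The last test shows exactly where the reasoning stops: absorption says nothing about symmetry. If a Lipschitz mixer happens to satisfy $\sigma(a,b,p)=\sigma(b,a,p)$ for all $a,b$ and one fixed $p$, the recipe works. If not, we have two candidates $u=\sigma(a,b,p)$ and $v=\sigma(b,a,p)$, which exchange roles when $a$ and $b$ are swapped, and we must merge them symmetrically. Trying $\sigma(u,v,p)$ does not help, because swapping $a$ and $b$ turns it into $\sigma(v,u,p)$. Merging $u$ and $v$ symmetrically is the task of a mean, and we do not have one.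

## Finite spaces, constants, and three theorems

A finite metric space never answers the question by itself. Order its points. Then $\min$ is a mean, and "majority if two entries agree, else the first entry" is a mixer, and every map from a finite metric space is Lipschitz. But the constants are meaningful: we can ask whether a finite space with a mixer of small constant has a mean of bounded constant. If for each $L$ there is a finite space with a 2-Lipschitz mixer and no $L$-Lipschitz mean, we can hope to join these spaces at one point. That is the route to a negative answer.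

Call $\mu\colon X^2\to X$ *symmetric idempotent* if $\mu(a,b)=\mu(b,a)$ and $\mu(a,a)=a$, with no continuity assumed.

**Theorem 1.** For every $L$ there is a finite metric space with a 2-Lipschitz mixer but no $L$-Lipschitz mean.

**Theorem 2.** There is a compact metric space $K$, homeomorphic to $\{0\}\cup\{1/n:n\ge1\}$, with a 2-Lipschitz mixer but no Lipschitz mean.

**Theorem 3.** There is a complete, separable, geodesic, contractible metric space $W$ with a 2-Lipschitz mixer but no uniformly continuous mean. In fact no symmetric idempotent map $\mu\colon W^2\to W$, continuous or not, satisfies $d(\mu(p),\mu(q))\le L\,d(p,q)+C$ for constants $L,C$.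

Theorem 2 answers the question: no. (Geodesic means that any two points $x,y$ are joined by a map $\gamma\colon[0,d(x,y)]\to W$ with $d(\gamma(s),\gamma(t))=|s-t|$. Contractible means that the identity is homotopic to a constant map.)

The plan has two halves. First, for an arbitrary finite metric space $Y$ we pass to $Y$-valued functions on $[0,1]$, and on this space we find a mixer with constant 2, whatever $Y$ is. Second, we choose $Y$ so badly that even functions with values in $Y$ have no good mean.

## Cutting one $Y$-valued function into another

Let $Y$ be a finite metric space of diameter $\Delta\ge1$. We treat a continuous and a finite version in parallel.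

- Case (C): $\Omega=[0,1]$, $m$ is Lebesgue measure, $T=[0,1]$, $\Omega_t=[0,t]$, $\delta=0$.
- Case (F): $N\ge\Delta$ is an integer, $\Omega=\{1,\dots,N\}$, $m$ is normalized counting measure, $T=\{0,\dots,N\}$, $\Omega_t=\{1,\dots,t\}$, $\delta=\Delta/N\le1$.

Let $X$ be the set of measurable maps $\Omega\to Y$ modulo null sets, and put
$$|a,b|=\int_\Omega d_Y(a,b)\,dm,\qquad d(a,b)=|a,b|+\delta\,\mathbf 1_{a\ne b}.$$
Both summands satisfy the triangle inequality, and $|a,b|=0$ only for $a=b$ in $X$, so $d$ is a metric. In case (F) the space $X$ is finite. In case (C) we write $X=L^1([0,1];Y)$; here $d(a,b)=|a,b|$.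

The idea for moving from $a$ to $b$ is to overwrite $a$ by $b$ from the left, until a prescribed amount $\theta$ of distance has been used up. For $a,b\in X$ let
$$A_{ab}(t)=\int_{\Omega_t}d_Y(a,b)\,dm\qquad(t\in T),$$
which is nondecreasing from $0$ to $|a,b|$. For $0\le\theta\le|a,b|$ put $s=\max\{t\in T:A_{ab}(t)\le\theta\}$; in case (C) the maximum exists because $A_{ab}$ is continuous.

**Definition (cut).** $\operatorname{cut}(a,b;\theta)$ is the function equal to $b$ on $\Omega_s$ and to $a$ on $\Omega\setminus\Omega_s$.

*Example.* Case (F) with $Y=\{0,1\}$, $N=4$, so $\delta=\frac14$. Write functions as words. For $a=0000$, $b=0110$ the values $A_{ab}(0),\dots,A_{ab}(4)$ are $0,0,\frac14,\frac12,\frac12$. For $\theta=0.3$ we get $s=2$ and $\operatorname{cut}=0100$, which has used $\frac14$ instead of $0.3$. For $\theta=0$ we get $s=1$ and $\operatorname{cut}=0000=a$. For $\theta=\frac12$ we get $s=4$ and $\operatorname{cut}=b$.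

The amount used is always right up to $\delta$:
$$\theta-\delta\le A_{ab}(s)\le\theta. \tag{1}$$
The upper bound is the definition of $s$. For the lower bound in case (C): if $s<1$, then $A_{ab}(t)>\theta$ for $t>s$, so $A_{ab}(s)\ge\theta$ by continuity; if $s=1$, then $A_{ab}(s)=|a,b|\ge\theta$. In case (F): if $s<N$, then $A_{ab}(s+1)>\theta$ while $A_{ab}(s+1)-A_{ab}(s)\le\Delta/N=\delta$; if $s=N$, then $A_{ab}(s)=|a,b|\ge\theta$.

The extra term $\delta\mathbf 1_{a\neq b}$ in the metric is there for case (F): cutting is possible only at whole atoms, which causes errors of size $\delta$, and the extra term makes distinct points at least $\delta$ apart, so that such errors are paid for.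

**Lemma 1 (comparison of two cuts).** Let $\operatorname{cut}=\operatorname{cut}(a,b;\theta)$ and $\operatorname{cut}'=\operatorname{cut}(a',b';\theta')$, with corresponding $s,s'$ and $A=A_{ab}$, $A'=A_{a'b'}$. Then
$$|\operatorname{cut},\operatorname{cut}'|\le\int_{\Omega_s}d_Y(b,b')\,dm+\int_{\Omega\setminus\Omega_s}d_Y(a,a')\,dm+\bigl|(\theta'-\theta)-(A'(s)-A(s))\bigr|+\delta. \tag{2}$$

*Proof.* Suppose first $s\le s'$. On $\Omega_s$ the pointwise distance of the two cuts is $d_Y(b,b')$, off $\Omega_{s'}$ it is $d_Y(a,a')$, and on $\Omega_{s'}\setminus\Omega_s$ it is $d_Y(a,b')\le d_Y(a,a')+d_Y(a',b')$. So the left side is at most the two integrals plus $A'(s')-A'(s)$, and by (1) for the primed data,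
$$A'(s')-A'(s)\le\theta'-A'(s)=\bigl[(\theta'-\theta)-(A'(s)-A(s))\bigr]+(\theta-A(s)).$$
The last term is at most $\delta$ by (1).

Suppose now $s'<s$. On $\Omega_{s'}$ the distance is $d_Y(b,b')$, off $\Omega_s$ it is $d_Y(a,a')$, and on $\Omega_s\setminus\Omega_{s'}$ it is $d_Y(b,a')\le d_Y(b,b')+d_Y(b',a')$. So the left side is at most the two integrals plus $A'(s)-A'(s')$, and by (1)
$$A'(s)-A'(s')\le A'(s)-\theta'+\delta=-\bigl[(\theta'-\theta)-(A'(s)-A(s))\bigr]-(\theta-A(s))+\delta .$$
Since $\theta-A(s)\ge0$, this is at most the absolute value of the bracket plus $\delta$. $\square$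

## A 2-Lipschitz mixer that ignores $Y$

Let the third argument decide how far to travel from $a$ to $b$: if $c=a$ stay at $a$, if $c=b$ go all the way to $b$, and in general travel the fraction $|a,c|/(|a,c|+|b,c|)$.

**Proposition 1.** Let $\varphi=\dfrac{|a,c|}{|a,c|+|b,c|}$, with $\varphi:=0$ if $a=b=c$, and define
$$\sigma(a,b,c)=\operatorname{cut}(a,b;\varphi\,|a,b|).$$
Then $\sigma$ is a 2-Lipschitz mixer on $X$.

**Step 1 (absorption).** We check the three identities directly. If $a=b$, then any cut of $a$ into itself is $a$, so $\sigma(a,a,c)=a$. If $b=c\ne a$, then $\varphi=1$ and $\theta=|a,b|$, so $\Omega_s=\Omega$ and $\sigma(a,b,b)=b$. If $a=c\ne b$, then $\theta=0$, so $A_{ab}(s)=0$, hence $a=b$ almost everywhere on $\Omega_s$ and $\sigma(a,b,a)=a$.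

**Step 2 (reduction to one variable).** This step isolates the inequality that has to be proved. Change a single variable, and let $\eta$ be the $|\cdot,\cdot|$-distance between its old and new value; write $\sigma,\sigma'$ for the values before and after. It suffices to show
$$|\sigma,\sigma'|\le2\eta+\delta. \tag{3}$$
Indeed, if the variable really changes, (3) gives $d(\sigma,\sigma')\le2\eta+2\delta=2(\eta+\delta)$, which is twice the $d$-distance between the old and new value. Changing the three variables one after the other and adding gives the 2-Lipschitz bound for the sum metric, and in particular continuity.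

**Step 3 (bookkeeping).** Here we prepare one estimate that serves for changes of $a$ and of $b$. Write
$$D=|a,b|,\quad p=|a,c|,\quad q=|b,c|,\quad\theta=\varphi D,$$
with primes after the change. Note $D\le p+q$. For a change of $a$ or of $b$ put
$$x_1=A'(s)-A(s),\qquad x_2=(D'-D)-x_1,$$
and let $\eta_1,\eta_2$ be the integrals over $\Omega_s$ and over $\Omega\setminus\Omega_s$ of the pointwise change of the variable. So $\eta_1+\eta_2=\eta$. The number $x_1$ is the integral over $\Omega_s$ of the change of $d_Y(a,b)$, and $x_2$ is the integral over the complement, so $|x_i|\le\eta_i$ by the triangle inequality in $Y$. Since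
$$\theta'-\theta=\varphi'(D'-D)+D(\varphi'-\varphi)=\varphi'(x_1+x_2)+D(\varphi'-\varphi),$$
we have $(\theta'-\theta)-x_1=-(1-\varphi')x_1+\varphi'x_2+D(\varphi'-\varphi)$ and therefore
$$|(\theta'-\theta)-x_1|\le(1-\varphi')\eta_1+\varphi'\eta_2+D|\varphi'-\varphi|. \tag{4}$$

**Step 4 (changing $a$).** We prove (3) when only $a$ changes, so $q'=q$. First we claim $D|\varphi'-\varphi|\le(1-\varphi')\eta$.

- If $p+q=0$, then $D=0$.
- If $p+q>0=p'+q$, then $q=0$ and $p'=0$, so $a'=b=c$, $\varphi=1$, $\varphi'=0$ and $D=|a,b|=|a,a'|=\eta$. Both sides equal $\eta$.
- Otherwise $\varphi'-\varphi=\dfrac{p'}{p'+q}-\dfrac p{p+q}=\dfrac{q(p'-p)}{(p+q)(p'+q)}$. Using $D\le p+q$ and $1-\varphi'=\dfrac q{p'+q}$ we get $D|\varphi'-\varphi|\le(1-\varphi')|p'-p|\le(1-\varphi')\eta$.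

In (2) the first integral vanishes and the second is $\eta_2$. With (4) and the claim,
$$|\sigma,\sigma'|\le\eta_2+(1-\varphi')\eta_1+\varphi'\eta_2+(1-\varphi')(\eta_1+\eta_2)+\delta=2(1-\varphi')\eta_1+2\eta_2+\delta\le2\eta+\delta.$$

**Step 5 (changing $b$).** We prove (3) when only $b$ changes, so $p'=p$. Now the claim is $D|\varphi'-\varphi|\le\varphi'\eta$.

- If $p+q=0$, then $D=0$.
- If $p+q>0=p+q'$, then $p=0$, so $\varphi=\varphi'=0$.
- Otherwise $\varphi'-\varphi=\dfrac p{p+q'}-\dfrac p{p+q}=\dfrac{p(q-q')}{(p+q)(p+q')}$, and $D\le p+q$ gives $D|\varphi'-\varphi|\le\varphi'|q-q'|\le\varphi'\eta$.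

In (2) the first integral is $\eta_1$ and the second vanishes. With (4) and the claim,
$$|\sigma,\sigma'|\le\eta_1+(1-\varphi')\eta_1+\varphi'\eta_2+\varphi'(\eta_1+\eta_2)+\delta=2\eta_1+2\varphi'\eta_2+\delta\le2\eta+\delta.$$

**Step 6 (changing $c$).** We prove (3) when only $c$ changes. Then $A'=A$ and $D'=D$, so (2) reads $|\sigma,\sigma'|\le D|\varphi'-\varphi|+\delta$. If $p+q=0$ or $p'+q'=0$, then $a=b$ and $D=0$. Otherwise
$$|\varphi'-\varphi|=\frac{|p'q-pq'|}{(p+q)(p'+q')}=\frac{|(p'-p)q-p(q'-q)|}{(p+q)(p'+q')}\le\frac{\eta(p+q)}{(p+q)(p'+q')}=\frac\eta{p'+q'},$$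
because $|p'-p|\le\eta$ and $|q'-q|\le\eta$. Since $D\le p'+q'$, we get $D|\varphi'-\varphi|\le\eta$, so $|\sigma,\sigma'|\le\eta+\delta$. This completes the proof of Proposition 1. $\square$

*How asymmetric this mixer is.* In case (C) with $Y=\{0,1\}$, let $a\equiv0$, $b\equiv1$ and $c=\mathbf 1_C$ with $m(C)=\frac12$. Then $\sigma(a,b,c)$ is $1$ on $[0,\frac12]$ and $0$ on $(\frac12,1]$, whereas $\sigma(b,a,c)$ is $0$ on $[0,\frac12]$ and $1$ on $(\frac12,1]$. Their distance is $1=|a,b|$. The path from $a$ to $b$ and the path from $b$ to $a$ both start from the left, and this is what the recipe of the first section runs into. (This particular $X$ does have a good mean, the pointwise minimum. In general an $L$-Lipschitz mean on $Y$, applied pointwise, gives one with respect to $|\cdot,\cdot|$ on functions. So we need a $Y$ with no good mean, and more.)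

## Twisted double covers: why odd cycles and triangles are not enough

We look for $Y$ in the following family. Let $G=(V,E)$ be a finite connected graph (no loops or multiple edges) with $E\ne\emptyset$, and let $D\ge1$ be an integer. Let $Y=V\times\{+,-\}$ with the path metric $d_Y$ (least total length of a path) given by

- *pure* edges $(u,\varepsilon)\sim(v,-\varepsilon)$ of length $1$, for $uv\in E$ and $\varepsilon=\pm$;
- *switch* edges $(u,+)\sim(u,-)$ of length $D$, for $u\in V$.

Since $G$ is connected, $Y$ is connected. Distances are integers, the diameter is at least $1$, and the involution $(u,\varepsilon)\mapsto(u,-\varepsilon)$ is an isometry.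

*Example.* For the 5-cycle, the pure edges form a 10-cycle in which $(u,+)$ and $(u,-)$ are antipodal, at pure distance 5; the switch edges are its five diagonals, of length $D$.

Suppose a mean $\mu$ on $Y$ itself has a small constant, and look at the points $\Phi_u=\mu\bigl((u,+),(u,-)\bigr)$. Crossing an edge $uv$ of $G$ moves the unordered pair $\{(u,+),(u,-)\}$ to $\{(v,+),(v,-)\}$ at cost 2, so $\Phi_u$ and $\Phi_v$ must be close. If $\Phi_u$ is nearer to $(u,s_u)$ than to the opposite point, then being close should force $s_v=-s_u$, since pure edges reverse the sign. On an odd cycle signs cannot alternate all the way around. So one expects a contradiction when $D$ and the length of the cycle are large.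

But our space consists of $Y$-valued *functions*, and this argument stops working there. Let $G$ be an odd cycle with $n$ vertices. Split $[0,1]$ into $n$ intervals of equal length, one for each edge. For $\omega$ in the interval of $e$ choose signs $s_u(\omega)$ that alternate across all edges except $e$, and let $\Phi_u(\omega)=(u,s_u(\omega))$. For every edge $uv$ the pointwise distance of $\Phi_u,\Phi_v$ is $1$, except on a set of measure $1/n$ where it is at most $D+1$. So
$$\int d_Y(\Phi_u,\Phi_v)\le1+\frac Dn ,\qquad \int d_Y(\Phi_u,(u,+))\le D .$$
For $n\ge D$ the two natural constraints on $\Phi_u$ (closeness along edges, distance of order $D$ from $(u,\pm)$) are both satisfied. The defect has been spread over all edges, and no contradiction remains.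

To block this, we want every sign assignment on $V$ to fail on a fixed *fraction* of all edges, so that averaging does not dilute the defect. Complete graphs do this, but they contain triangles, and triangles spoil the other half of the argument. If $u,v,w$ is a triangle, then $(u,+),(w,-),(v,+)$ is a pure path of length 2, so equal signs at $u$ and $v$ cost only $2$, not something of order $D$. So we need both properties at once: no short cycles, and far from bipartite in proportion.

## Graphs with no short cycle and an eighth of the edges always monochromatic

For $s\colon V\to\{\pm1\}$ call an edge $uv$ monochromatic if $s(u)=s(v)$.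

**Lemma 2.** For every $g$ there is a finite connected graph $G=(V,E)$, $E\ne\emptyset$, without cycles of length $\le g$, such that for every $s\colon V\to\{\pm1\}$ at least $|E|/8$ of the edges are monochromatic.

We use the random graph $G(n,64/n)$ for large $n$: vertices $1,\dots,n$, each pair an edge independently with probability $64/n$. Recall Chernoff's bound for a binomial variable $Z$: $P(Z\le EZ/2)\le e^{-EZ/8}$.

**Step 1 (not too many edges).** This bounds the denominator of the fraction. The variable $|E|$ is binomial with mean $\binom n2\frac{64}n\le32n$ and variance at most $32n$. By Chebyshev, $P(|E|>33n)\le\frac{32n}{n^2}\to0$.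

**Step 2 (many monochromatic edges for all signs).** This bounds the numerator. Signs amount to a set $S\subset V$; let $|S|=k$. The number $Z$ of edges inside $S$ or inside $V\setminus S$ is binomial, and since $k^2+(n-k)^2\ge n^2/2$,
$$EZ=\frac{64}n\left[\binom k2+\binom{n-k}2\right]=\frac{64}n\cdot\frac{k^2+(n-k)^2-n}2\ge\frac{64}n\cdot\frac{n(n-2)}4=16(n-2).$$
By Chernoff, $P(Z<8(n-2))\le e^{-2(n-2)}$. The probability that this happens for at least one of the $2^n$ sets $S$ is at most $2^ne^{-2n+4}\to0$.

**Step 3 (few short cycles).** This makes it cheap to destroy short cycles. There are at most $n^k$ possible cycles of length $k$, each present with probability $(64/n)^k$. So the expected number of cycles of length $\le g$ is at most $C_g:=\sum_{k=3}^g64^k$, and by Markov there are at most $2C_g$ of them with probability at least $\frac12$.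

**Step 4 (deletion).** Now we combine. For large $n$ some graph has all three properties. Delete one edge from each cycle of length $\le g$. No cycle of length $\le g$ is left, there are at most $33n$ edges, and for large $n$ every sign function leaves at least
$$8(n-2)-2C_g\ge7n\ge\frac{33n}8$$
monochromatic edges, which is at least an eighth of all edges. In particular there are edges.

**Step 5 (connectedness).** It remains to pass to one component. Let $G_i=(V_i,E_i)$ be the components having edges. If on each of them some $s_i$ left fewer than $|E_i|/8$ monochromatic edges, then combining these $s_i$ (and any signs on isolated vertices) would leave fewer than an eighth of all edges monochromatic, a contradiction. So some component has the required property. $\square$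

## No coarse mean on functions into the double cover

Fix an integer $L\ge1$. Put
$$D=100L,\qquad R=100LD,\qquad g=2R+D,$$
let $G$ be the graph of Lemma 2 for this $g$, and let $Y=Y_L$ be its twisted double cover with switch length $D$. Let $X_L$ be the function space built on $Y_L$, in case (C) or in case (F) with any $N\ge\Delta$. Identify $y\in Y$ with the constant function $y$; then $d(y,y')\le d_Y(y,y')+\delta$, and $\delta\le1$.

**Proposition 2.** No symmetric idempotent $\mu\colon X_L^2\to X_L$ satisfies $d(\mu(P),\mu(Q))\le L(d(P,Q)+1)$ for all $P,Q\in X_L^2$. In particular $X_L$ has no $L$-Lipschitz mean.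

Suppose $\mu$ is such a map.

**Step 1 (what $\mu$ says about the pairs over $u$).** We extract two integral estimates; these are the only facts about $\mu$ that will be used. For $u\in V$ write $x_u=(u,+)$, $\bar x_u=(u,-)$ and $\Phi_u=\mu(x_u,\bar x_u)$, and fix a representative of $\Phi_u$. Since $\mu(x_u,x_u)=x_u$ and $d(\bar x_u,x_u)\le D+\delta$,
$$\int_\Omega d_Y(\Phi_u,x_u)\,dm\le L(D+\delta+1)\le2LD. \tag{5}$$
Let $uv\in E$. Symmetry gives $\Phi_v=\mu(\bar x_v,x_v)$. Compare this with $\Phi_u=\mu(x_u,\bar x_u)$: the first arguments $x_u=(u,+)$ and $\bar x_v=(v,-)$ are joined by a pure edge, and so are the second arguments. Hence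
$$\int_\Omega d_Y(\Phi_u,\Phi_v)\,dm\le L(2+2\delta+1)\le5L. \tag{6}$$

**Step 2 (signs and good points).** We convert the functions $\Phi_u$ into random signs. For $\omega\in\Omega$ let $s_u(\omega)=+$ if $d_Y(\Phi_u(\omega),(u,+))\le d_Y(\Phi_u(\omega),(u,-))$, and $s_u(\omega)=-$ otherwise. So $(u,s_u(\omega))$ is a nearest one of the two points over $u$. Call $\omega$ *good for $u$* if $d_Y(\Phi_u(\omega),(u,s_u(\omega)))\le R$. This distance is at most $d_Y(\Phi_u(\omega),x_u)$, so by (5) and Markov's inequality the set of $\omega$ that are not good for $u$ has measure at most $2LD/R=\frac1{50}$.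

**Step 3 (equal signs across an edge cost $D$).** This is the step where the absence of short cycles enters. We claim: *if $uv\in E$, $s_u(\omega)=s_v(\omega)$, and $\omega$ is good for $u$ and for $v$, then $d_Y(\Phi_u(\omega),\Phi_v(\omega))\ge D$.*

Let $s$ be the common sign, $z=\Phi_u(\omega)$, $z'=\Phi_v(\omega)$, and suppose $d_Y(z,z')<D$.

A shortest path from $z$ to $(u,s)$ uses no switch edge. Otherwise, let it traverse a switch edge from $(w,\varepsilon)$ to $(w,-\varepsilon)$. Delete this edge and apply the involution to the part after it; that part now starts at $(w,\varepsilon)$ and ends at $(u,-s)$. We obtain a path from $z$ to $(u,-s)$ that is shorter by $D$, contradicting $d_Y(z,(u,s))\le d_Y(z,(u,-s))$. So, as $\omega$ is good for $u$, there is a path of pure edges of length at most $R$ from $(u,s)$ to $z$. Likewise there is one from $z'$ to $(v,s)$. A shortest path from $z$ to $z'$ has integer length below $D$, so at most $D-1$, and hence also uses only pure edges.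

Concatenate the three paths. The result is a walk of pure edges from $(u,s)$ to $(v,s)$ of length at most $2R+D-1$. Each pure edge reverses the sign, and the two ends have the same sign, so the length is even. Project the walk to $G$ and add the edge $vu$: this is a closed walk in $G$ of odd length at most $2R+D=g$. A closed walk of odd length contains an odd cycle of at most that length: if it repeats a vertex before closing, split it there into two shorter closed walks, one of which is odd, and continue; there are no loops, so the process ends with an odd cycle of length at least 3. But $G$ has no cycle of length $\le g$. This contradiction proves the claim.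

**Step 4 (averaging over edges).** Finally we compare with Lemma 2. Let $uv\in E$. By Step 3, whenever $s_u(\omega)=s_v(\omega)$, either $\omega$ is not good for $u$, or not good for $v$, or $d_Y(\Phi_u(\omega),\Phi_v(\omega))\ge D$. By (6) and Markov's inequality the last set has measure at most $5L/D$. Hence
$$m\{\omega:s_u(\omega)=s_v(\omega)\}\le\frac1{50}+\frac1{50}+\frac{5L}D=0.09\qquad\text{for every }uv\in E,$$
and the average of the left side over all edges is at most $0.09$. On the other hand this average equals
$$\int_\Omega\frac{\#\{uv\in E:s_u(\omega)=s_v(\omega)\}}{|E|}\,dm(\omega)\ge\frac18,$$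
because for each fixed $\omega$ the signs $u\mapsto s_u(\omega)$ leave at least $|E|/8$ edges monochromatic. As $0.09<\frac18$, this is a contradiction. An $L$-Lipschitz mean would be such a map, so the last assertion follows as well. $\square$

*Proof of Theorem 1.* Round $L$ up to an integer $\ge1$ and use case (F). The finite space $X_L$ has a 2-Lipschitz mixer by Proposition 1 and no $L$-Lipschitz mean by Proposition 2. $\square$

Denote this finite space by $Z_L$. So even for finite spaces, no function of the Lipschitz constant of a mixer bounds the best Lipschitz constant of a mean.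

## Wedges of pointed spaces and the compact counterexample

Let $(W_i,d_i,o_i)$, $i\ge1$, be metric spaces with base points, each with a $\lambda$-Lipschitz mixer $\sigma_i$, the same $\lambda$ for all. Let $W$ be the wedge: identify all $o_i$ to one point $o$. Let $\rho_i\colon W\to W_i$ be the identity on $W_i$ and $o$ elsewhere, and put
$$d(x,y)=\sum_id_i(\rho_ix,\rho_iy).$$
At most two terms are nonzero. A point is determined by all its $\rho_ix$, so $d$ is a metric. It equals $d_i$ on $W_i$, and $d(x,y)=d(x,o)+d(o,y)$ for $x,y$ in different pieces. For example, a wedge of intervals with an endpoint as base point is a star.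

**Lemma 3.** (a) $W$ has a $\lambda$-Lipschitz mixer. (b) If $\mu\colon W^2\to W$ is symmetric idempotent, then so is $\mu_i=\rho_i\circ\mu|_{W_i^2}\colon W_i^2\to W_i$, and $d(\mu_i(P),\mu_i(Q))\le d(\mu(P),\mu(Q))$ for $P,Q\in W_i^2$.

*Proof.* (a) For $a,b,c\in W$ put $z_i=\sigma_i(\rho_ia,\rho_ib,\rho_ic)$. If at most one of the three entries differs from $o$, then $z_i=o$ by absorption. So $z_i\ne o$ requires that at least two of $a,b,c$ lie in $W_i\setminus\{o\}$, and among three points this can happen for at most one $i$. Hence there is a unique point $\sigma(a,b,c)\in W$ with $\rho_i\sigma(a,b,c)=z_i$ for all $i$. Absorption holds because it holds in each coordinate: for instance $\rho_i\sigma(a,a,b)=\rho_ia$ for all $i$. The Lipschitz bound follows by summation over the coordinates: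
$$d(\sigma(a,b,c),\sigma(a',b',c'))\le\sum_i\lambda\bigl[d_i(\rho_ia,\rho_ia')+d_i(\rho_ib,\rho_ib')+d_i(\rho_ic,\rho_ic')\bigr]=\lambda\bigl[d(a,a')+d(b,b')+d(c,c')\bigr].$$

(b) Symmetry is clear, and $\mu_i(a,a)=\rho_i(a)=a$ for $a\in W_i$. The inequality holds because $d_i(\rho_ix,\rho_iy)\le d(x,y)$. $\square$

Part (a) uses absorption in an essential way: it is what makes $\sigma$ well defined when $a,b,c$ lie in different pieces.

*Proof of Theorem 2.* Multiply the metric of $Z_L$ by a positive constant so that its diameter is at most $2^{-L}$; this changes no Lipschitz constants of maps $Z_L^n\to Z_L$. Choose any base points, and let $K$ be the wedge of all $Z_L$, $L=1,2,\dots$.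

A point $x\ne o$ of $Z_L$ has distance at least $d(x,o)>0$ from all points of other pieces, and its own piece is finite, so $x$ is isolated. Every neighborhood of $o$ contains all pieces with $2^{-L}$ small enough, hence all but finitely many points. Each $Z_L$ has at least two points, so $K$ is countably infinite. A bijection $K\to\{0\}\cup\{1/n:n\ge1\}$ with $o\mapsto0$ is then a homeomorphism, and $K$ is compact.

By Lemma 3(a) and Proposition 1, $K$ has a 2-Lipschitz mixer. If $K$ had a Lipschitz mean, it would be $L$-Lipschitz for some integer $L\ge1$. By Lemma 3(b), $Z_L$ would have an $L$-Lipschitz mean, contradicting Proposition 2. $\square$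

Hence a metric space with a Lipschitz mixer need not admit a Lipschitz mean. The failure is not topological: $K$ is homeomorphic to a subset of $\mathbb R$, so $\min$ gives it a continuous mean. Also, by the first section, no Lipschitz mixer on $K$ satisfies $\sigma(a,b,p)=\sigma(b,a,p)$ for all $a,b$ and some fixed $p$; in particular none is symmetric under permutations of the variables.

## The geodesic, contractible counterexample

*Proof of Theorem 3.* Let $W$ be the wedge of the spaces $X_L=L^1([0,1];Y_L)$, $L=1,2,\dots$, in case (C), not rescaled, with constant functions as base points $o$. Here $\delta=0$ and $d(a,b)=|a,b|$ on each $X_L$.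

**Step 1 (mixer).** We need a 2-Lipschitz mixer on $W$: it exists by Proposition 1 and Lemma 3(a).

**Step 2 (each piece is complete and separable).** This is a preparation for Step 3. Let $r>0$ be the least distance between distinct points of $Y_L$. Given a Cauchy sequence in $X_L$, pass to a subsequence $(a_k)$ with $|a_k,a_{k+1}|\le2^{-k}$. Then $m\{a_k\ne a_{k+1}\}\le2^{-k}/r$, so by Borel–Cantelli $a_k(\omega)$ is eventually constant for almost every $\omega$; let $a(\omega)$ be its final value. Integrating $d_Y(a_k,a)\le\sum_{j\ge k}d_Y(a_j,a_{j+1})$ gives $|a_k,a|\le2^{1-k}$. So the subsequence converges, hence so does the Cauchy sequence.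

For separability, let $y_1,\dots,y_k$ be the points of $Y_L$, let $a\in X_L$ and $E_i=\{a=y_i\}$. Choose finite unions $F_i$ of intervals with rational endpoints with $m(E_i\triangle F_i)\le\varepsilon$. Let $b=y_i$ on $F_i\setminus(F_1\cup\dots\cup F_{i-1})$, and $b=y_1$ off all $F_i$. Off $\bigcup_i(E_i\triangle F_i)$ a point lies in exactly one $F_i$, the one with $a=y_i$, so there $b=a$. Thus $|a,b|\le\Delta k\varepsilon$, and there are countably many such $b$.

**Step 3 ($W$ is complete and separable).** As a countable union of separable pieces, $W$ is separable. A Cauchy sequence in $W$ either has a subsequence converging to $o$, and then it converges to $o$; or it eventually stays at distance at least some $c>0$ from $o$. In the second case points of different pieces are at distance at least $2c$, so the sequence eventually lies in one piece and converges there.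

**Step 4 ($W$ is geodesic).** The cuts themselves are geodesics. In $X_L$ consider $\theta\mapsto\operatorname{cut}(a,b;\theta)$ for $0\le\theta\le|a,b|$. It starts at $a$ and ends at $b$, as in Step 1 of the proof of Proposition 1. For $\theta\le\theta'$ the two cuts differ only on $\Omega_{s'}\setminus\Omega_s$, where one is $a$ and the other is $b$, so by (1) with $\delta=0$ their distance is $A_{ab}(s')-A_{ab}(s)=\theta'-\theta$. In the wedge, points of different pieces are joined by concatenating geodesics through $o$, because $d(x,y)=d(x,o)+d(o,y)$.

**Step 5 ($W$ is contractible).** We contract along the cuts from the base point. For $x\in X_L$ and $t\in[0,1]$ let $h_t(x)=\operatorname{cut}(o,x;t\,|o,x|)$. By Step 4, $h_0\equiv o$, $h_1=\mathrm{id}$, $h_t(o)=o$, and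
$$d(h_t(x),o)=t\,d(x,o),\qquad d(h_t(x),h_{t'}(x))=|t-t'|\,d(x,o).$$
In particular the maps on the pieces fit together at $o$. For $x,x'\in X_L$ apply (2) with $a=a'=o$, $b=x$, $b'=x'$, $\theta=t|o,x|$, $\theta'=t|o,x'|$, $\delta=0$. Let $\eta_1,\eta_2$ be the integrals of $d_Y(x,x')$ over $\Omega_s$ and over its complement, and let $x_1=A'(s)-A(s)$, $x_2=(|o,x'|-|o,x|)-x_1$, so $|x_i|\le\eta_i$. Then
$$d(h_t(x),h_t(x'))\le\eta_1+|t(x_1+x_2)-x_1|\le\eta_1+(1-t)\eta_1+t\eta_2\le2\,d(x,x').$$
For $x,y$ in different pieces, $d(h_t(x),h_t(y))=t\,d(x,o)+t\,d(o,y)=t\,d(x,y)$. So for all $x,y\in W$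
$$d(h_t(x),h_{t'}(y))\le|t-t'|\,d(x,o)+2\,d(x,y),$$
and $h$ is continuous on $W\times[0,1]$.

**Step 6 (no coarsely Lipschitz symmetric idempotent map).** This is the main negative statement. Suppose $\mu\colon W^2\to W$ is symmetric idempotent with $d(\mu(P),\mu(Q))\le L'd(P,Q)+C$. Take an integer $L\ge\max(1,L',C)$. By Lemma 3(b), $X_L$ has a symmetric idempotent map $\mu_L$ with
$$d(\mu_L(P),\mu_L(Q))\le L'd(P,Q)+C\le L(d(P,Q)+1),$$
contradicting Proposition 2 in case (C).

**Step 7 (no uniformly continuous mean).** On a geodesic space uniform continuity implies the coarse bound just excluded. The space $W^2$ with the sum metric is geodesic: move along geodesics in both coordinates simultaneously, each at constant speed, with the two speeds adding up to 1. Let $\mu$ be a uniformly continuous mean, and pick $\eta>0$ such that $d(P,Q)\le\eta$ implies $d(\mu(P),\mu(Q))\le1$. A geodesic from $P$ to $Q$ can be divided into at most $d(P,Q)/\eta+1$ pieces of length at most $\eta$. Adding up,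
$$d(\mu(P),\mu(Q))\le\frac{d(P,Q)}\eta+1\qquad\text{for all }P,Q\in W^2,$$
which contradicts Step 6. $\square$
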